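\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Conformally Liouville foliations with overtwisted boundary leaves}

\begin{abstract}
Let $\mathcal F$ be a cooriented codimension-one foliation of a compact manifold of dimension $2n+1\ge5$, transverse to the boundary, and let $\lambda$ be a leafwise $1$-form that is Liouville relative to a holonomy form of $\mathcal F$ and restricts to a positive contact form on every boundary leaf. Bertelson and Meigniez asked whether these contact structures must be tight. We show that they need not be: for every $n\ge2$ there are examples in which every boundary leaf is closed and overtwisted. The foliation is obtained from a fibration of Liouville cobordisms over the circle by gluing convex ends to concave ends along the map $t\mapsto kt$. The expansion of this map pays for the growth of the Liouville form. What makes the gluing possible is a contact flow that squeezes an overtwisted domain into an arbitrarily thin slab, with conformal factor at most $2$.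
\end{abstract}

\section{The question and the answer}

\subsection{Leafwise Liouville forms}

Let $M$ be an oriented compact manifold of dimension $2n+1\ge5$ with nonempty smooth boundary, and let $\mathcal F$ be a cooriented codimension-$1$ foliation of $M$ transverse to $\partial M$. We write $\partial\mathcal F=\mathcal F|_{\partial M}$. The leaves of $\mathcal F$ have dimension $2n$ and are oriented by the orientation of $M$ together with the coorientation of $\mathcal F$. Every leaf of $\partial\mathcal F$ is a boundary component of a leaf of $\mathcal F$, and is oriented as such, with the outward normal first.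

A \emph{defining form} is a $1$-form $\alpha$ with $\ker\alpha=\mathcal F$, positive on the coorientation. An associated \emph{holonomy form} is a $1$-form $\eta$ on $M$ with $d\alpha=\eta\wedge\alpha$; its restriction to the leaves is closed. A \emph{leafwise $k$-form} is a section of $\Lambda^k\mathcal F^*$. With $d_{\mathcal F}$ the leafwise exterior derivative, put
\[
d_\eta\beta=d_{\mathcal F}\beta-\eta|_{\mathcal F}\wedge\beta .
\]
A leafwise $1$-form $\lambda$ is \emph{$\eta$-Liouville} if $\omega=d_\eta\lambda$ is nondegenerate on every leaf and $\omega^n>0$ for the above orientation of the leaves of $\mathcal F$. Then $d_{\mathcal F}\omega=\eta|_{\mathcal F}\wedge\omega$, so $\omega$ is a leafwise conformal symplectic form.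

These definitions tie the scale of $\lambda$ to the transverse scale of the foliation. If locally $\alpha=e^f\,dx$ with $x$ constant on the leaves, then $\eta|_{\mathcal F}=d_{\mathcal F}f$ and
\[
d_\eta\lambda=e^f\,d_{\mathcal F}(e^{-f}\lambda),
\]
so $e^{-f}\lambda$ is an ordinary Liouville form on each local leaf. Replacing $(\alpha,\eta,\lambda)$ by $(e^g\alpha,\eta+dg,e^g\lambda)$ preserves all conditions. Thus $\lambda$ behaves like a leafwise Liouville form with values in the conormal scale: when one moves along a leaf and the holonomy contracts by a factor $k$, the form that has to grow is not $\lambda$ but $k\lambda$.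

A contact form $\mu$ on an oriented $(2n-1)$-manifold is \emph{positive} if $\mu\wedge(d\mu)^{n-1}>0$. If $\lambda$ restricts to a positive contact form on a (possibly noncompact) leaf $\ell$ of $\partial\mathcal F$, it is called \emph{tight} on $\ell$ if $\ker(\lambda|_\ell)$ is not overtwisted in the sense of Borman--Eliashberg--Murphy \cite{BEM}. Bertelson and Meigniez \cite{BM} posed the following question.

\begin{quote}\itshape
Let $\alpha$ be a defining form for $\mathcal F$, $\eta$ an associated holonomy form, and $\lambda$ an $\eta$-Liouville leafwise form which restricts to a positive contact form on every leaf of $\partial\mathcal F$. Does it follow that $\lambda$ is tight on every leaf of $\partial\mathcal F$?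
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
For every $n\ge2$ there are a compact oriented manifold $M$ of dimension $2n+1$ with $\partial M\neq\emptyset$, a cooriented codimension-$1$ foliation $\mathcal F$ transverse to $\partial M$, a defining form $\alpha$, an associated holonomy form $\eta$, and an $\eta$-Liouville leafwise form $\lambda$ which is a positive contact form on every leaf of $\partial\mathcal F$, such that every leaf of $\partial\mathcal F$ is closed and $\lambda$ is overtwisted on every leaf of $\partial\mathcal F$.
\end{theorem}

\subsection{The plan}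

Flexibility results provide a Liouville cobordism $P$ with an overtwisted concave end $(A,\xi)$ and two convex ends, one of which is $(A,\xi)$ again. If we could glue this convex end back to the concave end, we would get rid of the concavity. But a collar joining the two is itself a piece of a symplectization, in which the form grows; so the gluing requires the convex end form to be \emph{smaller} than the concave one. A foliation whose holonomy contracts by a factor $k$ relaxes this requirement by the factor $k$ (Section~\ref{sec:closing}). To realize such a holonomy we need a cobordism with \emph{one} concave end $A$ and $k$ convex ends $A$, cyclically permuted as $t$ goes once around the circle. We build it by inserting $k$ copies of $P$ into a piece of the symplectization of $A$, over $k$ disjoint moving ``sites'' in $A$, each of which contains a contact copy of $A$ minus a point. The point is that the size of the resulting concave form must stay bounded below as $k\to\infty$ and the sites get thin. This is what the squeezing flow of Section~\ref{sec:squeeze} gives. An overtwisted disc placed away from the sites survives on the remaining boundary.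

\section{Closing up a fibered cobordism}\label{sec:closing}

\subsection{Liouville cobordisms}

Contact structures are cooriented, and positive for the given orientation. For contact forms of one cooriented contact structure, $\mu>\mu'$ means $\mu=h\mu'$ with $h>1$, and similarly for $\le$.

A \emph{Liouville cobordism} is a compact $2n$-manifold $P$ with $\partial P=\partial_-P\sqcup\partial_+P$ and a $1$-form $\lambda_P$ with $d\lambda_P$ symplectic, such that the field $Z$ defined by $\iota_Zd\lambda_P=\lambda_P$ points inward along $\partial_-P$ (the concave end) and outward along $\partial_+P$ (the convex end). It is oriented by $(d\lambda_P)^n$. We shall use the following elementary facts.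

\smallskip
\noindent(a) $\lambda_P(Z)=0$ and $L_Z\lambda_P=\lambda_P$, so the flow of $Z$ multiplies $\lambda_P$ by $e^s$. Near a hypersurface transverse to $Z$ on which $\lambda_P$ restricts to $\beta$, the flow gives coordinates in which $\lambda_P=e^s\beta$.

\noindent(b) $\iota_Z(d\lambda_P)^n=n\,\lambda_P\wedge(d\lambda_P)^{n-1}$. Hence $\lambda_P$ restricts to contact forms on $\partial_\pm P$, positive on $\partial_+P$ oriented with the outward normal first, and positive on $\partial_-P$ with the opposite orientation, which is the one we use there. Conversely, if $\lambda_P$ restricts to a positive contact form on a boundary component oriented with the outward normal first, then $Z$ points outward there.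

\noindent(c) If $q$ is a contact form on a $(2n-1)$-manifold $A$ and $G$ is a function on $[0,1]_y\times A$, then
\begin{equation}\label{eq:symplectization}
\big(d(e^Gq)\big)^n=e^{nG}(dG\wedge q+dq)^n=n\,e^{nG}\,\partial_yG\;dy\wedge q\wedge(dq)^{n-1},
\end{equation}
because $(dG\wedge q)^2=0$, $(dq)^n=0$, and $q\wedge(dq)^{n-1}$ has top degree on $A$. So $d(e^Gq)$ is nondegenerate wherever $\partial_yG\ne0$.

\noindent(d) If a convex end of one cobordism and a concave end of another carry the same contact structure, the cobordisms can be composed. Let $\beta$ be the convex end form of the first. Multiply the second form by a constant so large that its concave end form is $f\beta$ with $f>1$, and insert the piece $\{0\le s\le\log f\}$ of the symplectization with form $e^s\beta$; by (a) everything fits smoothly.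

\subsection{The gluing inequality}

The same notions apply fiberwise over a circle. On a manifold fibered over $\mathbb R/\mathbb Z$, a fiberwise $1$-form $\lambda'$ with $d\lambda'$ nondegenerate on the fibers has a Liouville field $Z$ tangent to the fibers.

\begin{proposition}\label{prop:closing}
Let $n,k\ge1$ be integers and $A$ a closed manifold of dimension $2n-1$. Let $M'$ be a compact $(2n+1)$-manifold with $\partial M'=N_-\sqcup N_+\sqcup N_\sharp$ and $N_\sharp\ne\emptyset$, let $t:M'\to\mathbb R/\mathbb Z$ be a map which is a submersion on $M'$ and on $\partial M'$, and let $\lambda'$ be a fiberwise $1$-form with $d\lambda'$ nondegenerate on the fibers, whose Liouville field points inward along $N_-$ and outward along $N_+$ and $N_\sharp$. Suppose that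
\begin{itemize}
\item $N_-=A\times\mathbb R/\mathbb Z$, with $t$ the second projection and $\lambda'=\mu_t$ on $A\times\{t\}$;
\item $N_+=A\times(\mathbb R/k\mathbb Z)_\tau$, with $t=\tau$ mod $1$ and $\lambda'=q$ on every $A\times\{\tau\}$;
\item the contact forms $q$ and $\mu_t$, for all $t$, define one and the same cooriented contact structure, and $\mu_t>\frac1k\,q$ for all $t$.
\end{itemize}
Then joining $N_+$ to $N_-$ by a collar, according to $(a,\tau)\mapsto(a,t=\tau/k)$, gives a compact oriented manifold $M$ with $\partial M=N_\sharp$, carrying a foliation $\mathcal F$ and forms $\alpha,\eta,\lambda$ that satisfy the hypotheses of the question (apart from the restriction $2n+1\ge5$ if $n=1$), such that the leaves of $\partial\mathcal F$ are the components of the fibers of $t:N_\sharp\to\mathbb R/\mathbb Z$, and $\lambda=\lambda'$ on them.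
\end{proposition}

\begin{proof}
The flow of $Z$ gives collars in which, fiberwise, $\lambda'=e^yq$ with $-\varepsilon<y\le0$ near $N_+$, and $\lambda'=e^{y-1}\mu_t$ with $1\le y<1+\varepsilon$ near $N_-$. Let $K=[0,1]_y\times A\times(\mathbb R/k\mathbb Z)_\tau$. Glue $\{y=0\}$ to $N_+$ by the identity and $\{y=1\}$ to $N_-$ by $(a,\tau)\mapsto(a,\tau/k)$, smoothly with respect to these collars. Put $M=M'\cup K$.

\emph{The foliation.} Choose a function $u(y)>0$ with $u=1$ near $y=0$ and $u=1/k$ near $y=1$. Let $\alpha=dt$ on $M'$ and $\alpha=u\,d\tau$ on $K$. Since $dt=d\tau$ near $N_+$ and $dt=d\tau/k$ near $N_-$, the form $\alpha$ is smooth and nowhere zero. Let $\eta=0$ on $M'$ and $\eta=(\log u)'dy$ on $K$. This is smooth, and $d\alpha=\eta\wedge\alpha$. So $\mathcal F=\ker\alpha$ is a foliation, cooriented by $\alpha$; it is transverse to $\partial M=N_\sharp$, where it induces the foliation by fibers of $t$.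

\emph{The form $\lambda$.} Let $\lambda=\lambda'$ on $M'$ and $\lambda=u\,e^Gq$ on $K$, where the function $G(y,a,\tau)$ must satisfy
\[
G=y\ \text{ near }y=0,\qquad G=y-1+b\ \text{ near }y=1,\qquad b=\log\frac{k\,\mu_{\tau/k}}{q},
\]
for $\lambda$ to be smooth. On $K$ the leaves are $\{\tau=\mathrm{const}\}$ and $\eta|_{\mathcal F}=d_{\mathcal F}\log u$, so
\[
d_\eta\lambda=u\,d_{\mathcal F}(e^Gq),
\]
which by \eqref{eq:symplectization} is nondegenerate as soon as $\partial_yG>0$. Such a $G$ exists if and only if $b>0$, that is, if and only if $k\mu_t>q$ for all $t$. The condition is necessary because $G=0$ at $y=0$ and $G=b$ at $y=1$. Conversely, since $b$ is a positive function on a compact manifold, we can choose a function $e(y)\ge0$, equal to $1$ near $y=0$ and near $y=1$, with $\int_0^1e<\min b$, and a function $\chi_0(y)\ge0$, supported in a compact subset of $(0,1)$, with $\int_0^1\chi_0=1$ and $e+\chi_0>0$. Define $G$ by $G|_{y=0}=0$ and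
\[
\partial_yG=e+\Big(b-\int_0^1e\Big)\chi_0>0 .
\]
Then $G=y$ near $y=0$, and $G=b$ at $y=1$ with $\partial_yG=1$ nearby, as required.

\emph{Orientations.} On $M'$ we have $d_\eta\lambda=d_{\mathcal F}\lambda'$, which is nondegenerate. So $d_\eta\lambda$ is a smooth leafwise form, nondegenerate everywhere, and its $n$-th power orients the leaves of $\mathcal F$ continuously. Orient $M$ so that, with the coorientation by $\alpha$, the leaves get this orientation. Then $\lambda$ is $\eta$-Liouville. Along $N_\sharp$ we have $\eta=0$ and $Z$ points outward, so by (b) $\lambda$ is a positive contact form on the leaves of $\partial\mathcal F$.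
\end{proof}

\subsection{The construction in the smallest case}\label{sec:toy}

The mechanism is already visible for $n=1$, where contact forms are positive $1$-forms on oriented $1$-manifolds and tightness has no content. Let $A=\mathbb R/\mathbb Z$ with the form $dz$. Let $P$ be a pair of pants with a Liouville form for which $\partial_-P=(A,dz)$ and $\partial_+P=Q\sqcup S$, with $Q=(A,c\,dz)$ for some $c\ge1$, and for which some trajectory $\gamma$ of $Z$ runs from $p=\frac12\in\partial_-P$ to $S$. (To find one, first prescribe $\lambda_P$ by symplectizations on collars of $\partial P$ and on a strip around $\gamma$, with $S$ of any length $\ell_S>0$. By Stokes the total area must be $c+\ell_S-1>0$; take the collars and the strip so thin that they use up less than this. The rest of $P$ is connected, and a compactly supported $2$-form of integral $0$ on a connected surface has a compactly supported primitive. So the prescribed form extends with $d\lambda_P>0$.)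

Applied to $M'=P\times\mathbb R/\mathbb Z$ with $k=1$, Proposition~\ref{prop:closing} would require $dz>c\,dz$, which is false. So use several copies of $P$. For an integer $k\ge2$ and $\tau\in\mathbb R/k\mathbb Z$ consider the embedding
\[
\psi^\tau:\ A\setminus\{p\}=(-\tfrac12,\tfrac12)\to A,\qquad \psi^\tau(z)=\tfrac{z+\tau}k .
\]
For given $t\in\mathbb R/\mathbb Z$ the $k$ images with $\tau\equiv t$ mod $1$ are disjoint arcs, and $(\psi^\tau)^*(k\,dz)=dz$. Thus $[0,T]\times A$ with the form $e^sk\,dz$ contains $k$ disjoint copies of $[0,T]\times(A\setminus\{p\})$ with the form $e^sdz$. Away from a neighborhood of $p$, replace each copy by $P$ minus a tube around $\gamma$, where $T$ is the time that $\gamma$ takes to cross $P$ (nearby trajectories can be made to take the same time): both have the same base $A\setminus(\text{interval around }p)$ and the same vertical sides. The result, drawn in Figure~\ref{fig:fiber}, is a sphere with $k+2$ holes: one concave end $(A,k\,dz)$, then $k$ convex ends $(A,c\,dz)$, and one more convex end. When $t$ goes around $\mathbb R/\mathbb Z$ each arc moves to the next one, so the $k$ convex ends form $A\times\mathbb R/k\mathbb Z$. (If the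 arcs did not move, we would have $k$ families $A\times\mathbb R/\mathbb Z$, only one of which could be glued to $N_-$.) The gluing inequality is now $k\,dz>\frac ck\,dz$, which holds when $k^2>c$.

Two things were gained: the convex form was divided by $k$, thanks to the holonomy, and the concave form was multiplied by $k$, because the embeddings $\psi^\tau$ contract $dz$ by $1/k$. The first gain persists in all dimensions. The second does not: for $n\ge2$ the site has to contain a contact copy of an overtwisted manifold minus a point, and we shall squeeze it in one direction only. But a bounded loss in the second factor is harmless, since it is beaten by the first for $k$ large.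

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0.6,3.2,5.8} {
  \fill[gray!18] (\x,0) rectangle (\x+2,2.4);
  \draw[densely dotted] (\x,0) -- (\x,2.4);
  \draw[densely dotted] (\x+2,0) -- (\x+2,2.4);
  \fill[white] (\x+1,1.2) circle (0.55);
  \draw[thick] (\x+1,1.2) circle (0.55);
  \node at (\x+1,1.2) {$Q$};
}
\draw[thick] (0,0) -- (11.4,0);
\draw[thick] (0,2.4) -- (11.4,2.4);
\draw[dashed] (0,0) -- (0,2.4);
\draw[dashed] (11.4,0) -- (11.4,2.4);
\node at (9.75,1.2) {$[0,T]\times(A\setminus U)$};
\node[below] at (5.7,-0.05) {concave end $(A,\mu_t)$};
\node[above] at (5.7,2.45) {fiber of $N_\sharp$ (convex)};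
\draw[thick] (9.4,2.32) -- (10.1,2.32);
\node[below] at (9.75,2.32) {\small $\Delta$};
\end{tikzpicture}
\caption{A fiber of $M'$, for $k=3$; the dashed sides are identified. In the slab $[0,T]\times A$, the part over each of $k$ disjoint sites is replaced by a copy (gray) of the block $P$ minus a tube around a trajectory. The base is unchanged, each copy contributes a convex end $Q$, and the rest of the top boundary is the fiber of $N_\sharp$. For $n=1$ the picture is a sphere with $k+2$ holes (and there is no $\Delta$). For $n\ge2$ it is schematic: all sites lie in a domain $U\subset A$ constructed in Section~\ref{sec:squeeze}, and an overtwisted disc $\Delta$ survives in the part of the top boundary lying over $A\setminus U$.}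
\label{fig:fiber}
\end{figure}

From now on $n\ge2$.

\section{Facts used from flexible contact topology}\label{sec:facts}

An \emph{almost contact structure} on an oriented $(2n-1)$-manifold is a cooriented hyperplane field with a complex structure on it, compatible with the orientation. It is a section of a bundle with fiber
\[
\mathcal J_n=SO(2n-1)/U(n-1)\cong SO(2n)/U(n).
\]
This fiber is connected, and simply connected because $\pi_1U(n)\to\pi_1SO(2n)$ is onto and $U(n)$ is connected. A contact structure determines an almost contact structure up to homotopy. A contact manifold is overtwisted if it contains an \emph{overtwisted disc}, a compact disc characterized by the germ of the contact structure along it. In particular every open set containing an overtwisted disc is overtwisted. In dimension $3$ this is the usual notion: an embedded disc tangent to the contact planes along its boundary. We quote the following results.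

\begin{itemize}
\item[\textbf{(BEM)}] \cite{BEM} (i) An almost contact structure which is a genuine contact structure near a closed subset is homotopic, relative to that subset, to a contact structure; on a closed manifold every almost contact structure is homotopic to an overtwisted contact structure. (ii) An open ball with any contact structure embeds contactly into any connected overtwisted contact manifold of the same dimension.
\item[\textbf{(CMP)}] \cite{CMP} If $(Y,\ker\beta)$ is overtwisted, then $(Y\times D^2(R),\ker(\beta+\rho^2d\vartheta))$ is overtwisted for $R$ large, where $(\rho,\vartheta)$ are polar coordinates on $D^2(R)$. (Used only for $n\ge3$.)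
\item[\textbf{(EM)}] \cite{EM} Let $2n>4$. Let $P$ be a compact connected $2n$-manifold with $\partial P=\partial_-P\sqcup\partial_+P$, both parts nonempty and $\partial_-P$ connected. Let $J$ be an almost complex structure on $P$ and let $\xi_\pm$ be contact structures on $\partial_\pm P$ in the homotopy classes induced by $J$, with $\xi_-$ overtwisted. Then $P$ carries a Liouville cobordism structure inducing $\xi_\pm$ on $\partial_\pm P$. (Used only for $n\ge3$.)
\item[\textbf{(EH)}] \cite{EH} If $(Y,\xi)$ and $(Y',\xi')$ are closed connected contact $3$-manifolds and $\xi$ is overtwisted, there is a connected Stein cobordism, in particular a Liouville cobordism, with concave end $(Y,\xi)$ and convex end $(Y',\xi')$. (Used only for $n=2$.)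
\item[\textbf{(W)}] A Weinstein $1$-handle can be attached to the convex boundary of a Liouville cobordism at any two points. It does not change the Liouville form away from neighborhoods of these points. (Used only for $n=2$.)
\end{itemize}

\section{Squeezing an overtwisted domain with bounded conformal factor}\label{sec:squeeze}

We need the analogue of the contraction $z\mapsto z/k$ of the toy case, acting on an overtwisted domain. On $\mathbb R^3\times\mathbb C^{n-2}$, with cylindrical coordinates $(r,\varphi,z)$ on $\mathbb R^3$ and $v=(x_j+iy_j)_j$ on $\mathbb C^{n-2}$, let
\[
\alpha_U=\beta+\lambda_{st},\qquad \beta=\cos r\,dz+r\sin r\,d\varphi,\qquad \lambda_{st}=\sum_j(x_jdy_j-y_jdx_j).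
\]
From $d\beta=-\sin r\,dr\wedge dz+(\sin r+r\cos r)\,dr\wedge d\varphi$ we get
\[
\beta\wedge d\beta=\delta(r)\,dr\wedge d\varphi\wedge dz,\qquad \delta(r)=r+\sin r\cos r .
\]
Here $\delta(r)=r+\frac12\sin2r>0$ for $r>0$, and $\delta(r)/r$ is a smooth, even, everywhere positive function of $r$, with value $2$ at $0$ and limit $1$ at infinity; so $\beta$ is a contact form on $\mathbb R^3$. Since $(d\beta)^2=0$ and forms of degree greater than $2n-4$ on $\mathbb C^{n-2}$ vanish,
\[
\alpha_U\wedge(d\alpha_U)^{n-1}=(n-1)\,\beta\wedge d\beta\wedge(d\lambda_{st})^{n-2},
\]
and $\alpha_U$ is a contact form.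

The map $z\mapsto e^{-s}z$ alone is not contact, and we look for a correction in the other directions: a field
\[
X=-z\,\partial_z-f(r)\,\partial_r+\tfrac{\varrho(r)}2\,v\partial_v\qquad\text{with}\qquad L_X\alpha_U=\varrho\,\alpha_U,
\]
where $v\partial_v$ is the radial field of $\mathbb C^{n-2}$. Comparing coefficients of $dz$ and of $d\varphi$ gives the linear system
\[
f\sin r-\varrho\cos r=\cos r,\qquad f\,(\sin r+r\cos r)+\varrho\,r\sin r=0 ,
\]
whose determinant is $r\sin^2r+\cos r(\sin r+r\cos r)=\delta(r)$. Its solution is
\[
f=\frac{r\sin r\cos r}{\delta},\qquad \varrho=-\frac{\cos r\,(\sin r+r\cos r)}{\delta} .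
\]
The functions $f/r$ and $\varrho$ are smooth and even in $r$, so $X$ is smooth. The equation for $\lambda_{st}$ also holds, because $\lambda_{st}(v\partial_v)=0$ and $\iota_{v\partial_v}d\lambda_{st}=2\lambda_{st}$ give $L_X\lambda_{st}=\frac\varrho2\cdot2\lambda_{st}=\varrho\lambda_{st}$. As $f$ and $\varrho$ are bounded, $X$ is complete. Let $\sigma_s$ be its flow.

\begin{lemma}\label{lem:squeeze}
For $s\ge0$ we have $z\circ\sigma_s=e^{-s}z$ and $\sigma_s^*\alpha_U=g_s\alpha_U$ with a function $g_s=g_s(r)$ satisfying $0<g_s\le2$. Moreover $\sigma_s$ multiplies $v$ by $\sqrt{g_s}$, hence $|v|$ by at most $\sqrt2$, and preserves $\{r<N\pi\}$ for every integer $N\ge1$.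
\end{lemma}

\begin{proof}
The function $\log g_s$ is the integral of $\varrho$ along the flow lines, and $v$ is multiplied by the exponential of the integral of $\varrho/2$. It remains to study $r$. Write $r_s=r\circ\sigma_s$. Since $\dot r=-f(r)$ has the sign of $-\sin2r$ for $r>0$, the radii $j\pi/2$ ($j\ge0$ an integer) are fixed. This proves the last assertion. On the interval $\big((j-\frac12)\pi,(j+\frac12)\pi\big)$ (intersected with $[0,\infty)$) the radius moves monotonically toward $j\pi$.

To bound $g_s$, compare the $d\varphi$-components of $\sigma_s^*\alpha_U=g_s\alpha_U$; as $\sigma_s$ fixes $\varphi$,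
\[
g_s=\frac{r_s\sin r_s}{r\sin r}\qquad\text{where }\sin r\ne0 .
\]
If $r\in\big((j-\frac12)\pi,(j+\frac12)\pi\big)$ then $|\sin r_s|\le|\sin r|$, because $r_s$ is at least as close to $j\pi$ as $r$. If $r>j\pi$ then $r_s\le r$ and $g_s\le1$. If $r<j\pi$, so that $j\ge1$, then $r_s\le j\pi$ and $r>(j-\frac12)\pi$, so $g_s\le r_s/r\le j/(j-\frac12)\le2$. If $r=(j+\frac12)\pi$, then $r_s=r$ and $g_s=1$. Finally, at $r=j\pi$ we have $\varrho=-1$ and $g_s=e^{-s}\le1$.
\end{proof}

At $r=\pi/2$ we have $g_s=1$ for all $s$, so $g_s$ does not tend to $0$ uniformly, in contrast with the toy case. All we shall use is that it does not blow up.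

\subsection*{A thin overtwisted slab}

The contact manifold $(\mathbb R^3\times\mathbb C^{n-2},\ker\alpha_U)$ is overtwisted. For $n=2$ it contains the overtwisted disc $\{z=0,\ r\le\pi\}$: along its boundary $\alpha_U=-dz$. For $n\ge3$ apply (CMP) $n-2$ times, starting from $Y=\mathbb R^3$; note that $\lambda_{st}=\rho^2d\vartheta$ on $\mathbb C$. An overtwisted disc is compact, so it lies in some $\{r<N\pi,\ |v|<R'\}$. Put $R_0=\sqrt2R'$. Applying $\sigma_{s_0}$ with $s_0$ large, we see from Lemma~\ref{lem:squeeze} that
\[
U'=\{r<N\pi,\ |v|<R_0,\ |z|<\tfrac12\}
\]
is overtwisted; it is connected. Let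
\[
U=\{r<N\pi,\ |v|<\sqrt2R_0\}\times(\mathbb R/\mathbb Z)_z\ \supset\ U'
\]
with the form $\alpha_U$, which is invariant under the rotations $\mathrm{rot}_c:z\mapsto z+c$. By Lemma~\ref{lem:squeeze}, for every integer $k\ge1$ the image $\sigma_{\log k}(U')$, taken in $\mathbb R^3\times\mathbb C^{n-2}$, lies in $\{r<N\pi,\ |v|<\sqrt2R_0,\ |z|<\frac1{2k}\}$, which we regard as a subset of $U$. This is why $U$ is wider than $U'$ in the $v$-direction.

\section{The contact sphere and the block}

\subsection{The contact sphere $(A,\xi)$}

Let $\hat U$ be a compact domain of the same type as $U$, slightly larger; it is diffeomorphic to $D^{2n-2}\times S^1$ (after rounding corners). Let $E\subset(\mathbb R^3\times\mathbb C^{n-2},\ker\alpha_U)$ be a closed ball containing an overtwisted disc $\Delta$ in its interior. Embed a neighborhood of $\hat U$ in the sphere $A=S^{2n-1}$ as a neighborhood of a circle, and embed a neighborhood of $E$ in $A\setminus\hat U$, both preserving orientation.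

Since $\hat U$ is homotopy equivalent to a circle, $E$ is contractible, and $\mathcal J_n$ is connected and simply connected, any two almost contact structures near $\hat U\sqcup E$ are homotopic. So the standard almost contact structure of $A$ is homotopic, over a neighborhood of $\hat U\sqcup E$, to the given contact structures. By homotopy extension and (BEM)(i), there is a contact structure $\xi$ on $A$ equal to the given ones on $\hat U\sqcup E$. In particular,
\begin{equation}\label{eq:Delta}
\xi=\ker\alpha_U\ \text{ on }\hat U,\qquad\text{and there is an overtwisted disc }\Delta\subset A\setminus\hat U .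
\end{equation}
Fix a contact form $\alpha_A$ of $\xi$ with $\alpha_A=\alpha_U$ on $\hat U$.

The two overtwisted regions play different roles. The one in $U$ will host the sites; $\Delta$ will not be touched and will show up on the boundary.

\subsection{The block $P$}

\begin{lemma}\label{lem:block}
There is a connected Liouville cobordism $(P,\lambda_P)$ with $\partial_-P=(A,\xi)$ and $\partial_+P=Q\sqcup S$, where $Q\cong(A,\xi)$ as cooriented contact manifolds and $S$ is closed, connected and nonempty.
\end{lemma}

\begin{proof}
\emph{Case $n\ge3$.} Let $P$ be $[0,1]\times A$ minus an open ball, with the translation-invariant almost complex structure $J$ defined by $\xi$ on $\mathbb R\oplus TA$ (it extends a complex structure of $\xi$ and maps $\partial_s$ to a field positively transverse to $\xi$). Let $\partial_-P=\{0\}\times A$, let $Q=\{1\}\times A$, and let $S$ be the sphere bounding the removed ball. Take $\xi$ on $\partial_-P$ and on $Q$, and on $S$ an overtwisted contact structure in the class induced by $J$, which exists by (BEM)(i). As $\xi$ is overtwisted, (EM) applies.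

\emph{Case $n=2$.} Here we cannot use (EM), and (EH) gives only cobordisms with connected ends. We get the second convex end from an explicit Liouville domain with disconnected boundary. Take a hyperbolic matrix in $SL_2(\mathbb Z)$ with eigenvalues $e^{\mp\theta_0}$, and let $Y$ be the quotient of $T^2\times\mathbb R$ by $(x,y,\theta)\sim(e^{-\theta_0}x,e^{\theta_0}y,\theta+\theta_0)$, in eigencoordinates $(x,y)$. The forms $e_0=d\theta$, $e_+=e^\theta dx$, $e_-=e^{-\theta}dy$ descend to $Y$, and $de_\pm=\pm e_0\wedge e_\pm$. On $[-1,1]_s\times Y$ let $\lambda=e_++s\,e_-$. Then
\[
d\lambda=e_0\wedge e_++ds\wedge e_--s\,e_0\wedge e_-,\qquad (d\lambda)^2=2\,ds\wedge e_0\wedge e_+\wedge e_-,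
\]
\[
\lambda\wedge d\lambda|_{s=\mathrm{const}}=-s\,e_+\wedge e_0\wedge e_-+s\,e_-\wedge e_0\wedge e_+=2s\;e_0\wedge e_+\wedge e_- .
\]
So $d\lambda$ is symplectic. With the orientation by $(d\lambda)^2$ and the outward normal first, $Y_1=\{s=1\}$ is oriented by $e_0\wedge e_+\wedge e_-$ and $Y_{-1}=\{s=-1\}$ by its opposite; hence $\lambda$ is a positive contact form on both, and by fact (b) both are convex.

Using (W), attach a Weinstein $1$-handle to $([0,1]\times A,e^s\alpha_A)\sqcup([-1,1]\times Y,\lambda)$ at a point of $\{1\}\times(A\setminus\Delta)$ and a point of $Y_1$. The result is connected, with concave end $(A,\xi)$ and convex ends $A\# Y_1$ and $Y_{-1}$. The end $A\# Y_1$ is overtwisted, since it still contains $\Delta$. By (EH) there is a connected Liouville cobordism from $A\# Y_1$ to $(A,\xi)$. Compose along $A\# Y_1$, as in (d). The resulting $P$ has $\partial_+P=Q\sqcup S$ with $Q\cong(A,\xi)$ and $S=Y_{-1}$.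
\end{proof}

Identify $\partial_-P$ and $Q$ with $A$, and put $\nu=\lambda_P|_{\partial_-P}$ and $q=\lambda_P|_Q$. Both are contact forms of $(A,\xi)$.

\subsection{A tube of trajectories from the concave end to $S$}

In order to insert $P$ over a site, which only contains a copy of $A$ minus a point, we must cut from $P$ a tube of trajectories starting around a point $p\in\partial_-P$. The tube has to be identical with a piece $[0,T]\times(\text{ball})$ of a symplectization. So we need trajectories which leave $P$, and which do so all at the same time; we make them leave through $S$, so that $Q$ is untouched.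

\begin{lemma}\label{lem:tube}
After changing $(P,\lambda_P)$ away from $\partial_-P$ and $Q$, without changing the contact structure on $S$, there are a point $p\in\partial_-P=A$, a closed ball $B_2\subset A$ with $p$ in its interior, a number $T>0$, and an embedding
\[
\Phi:[0,T]\times B_2\to P,\qquad \Phi^*\lambda_P=e^s\nu ,
\]
equal to the inclusion at $s=0$, with $\Phi^{-1}(\partial_-P)=\{s=0\}$ and $\Phi^{-1}(\partial_+P)=\Phi^{-1}(S)=\{s=T\}$.
\end{lemma}

\begin{proof}
We choose an arc from $\partial_-P$ to $S$ and add to $\lambda_P$ an exact form $dF$, with $F$ supported away from $\partial P$, so that the arc becomes a trajectory.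

\emph{An arc with zero action.} Since $\lambda_P(Z)=0$, the form $\lambda_P$ vanishes on trajectories. As adding $dF$ does not change the integral over the arc, we need an arc with zero integral. Choose a Darboux chart in the interior of $P$, with $d\lambda_P=\sum dx_i\wedge dy_i$ on a ball, and an embedded arc $\gamma$ from a point $p\in\partial_-P$ to a point of $S$, with interior in the interior of $P$, coinciding with trajectories of $Z$ near its ends, and meeting the chart exactly along a segment of the $x_2$-axis. In the chart $\lambda_P-\sum x_idy_i$ is exact. Replace a piece of the segment by a curve with the same ends on which $x_2$ is strictly monotone, $y_2=0$, the coordinates $x_i,y_i$ with $i\ge3$ vanish, and $(x_1,y_1)$ runs $m\in\mathbb Z$ times around a small circle through $0$ bounding area $a$, resting at $0$ near the ends. The curve is still embedded, and $\int_\gamma\lambda_P$ changes by $ma$, up to a sign depending only on the orientation of the circle. Since $m\in\mathbb Z$ and $a\in(0,a_0)$ are free, every real number is obtained. So we may assume $\int_\gamma\lambda_P=0$.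

\emph{Making $\gamma$ a trajectory.} Let $V$ be a positive multiple of $\dot\gamma$ along $\gamma$, with $V=Z$ near the ends. The covector field $\zeta=\iota_Vd\lambda_P-\lambda_P$ along $\gamma$ vanishes near the ends, and $\zeta(\dot\gamma)=-\lambda_P(\dot\gamma)$. As $\int_\gamma\lambda_P=0$, the primitive of $\zeta(\dot\gamma)$ along $\gamma$ that vanishes near one end also vanishes near the other. In tubular coordinates $(x,w)$ around $\gamma=\{w=0\}$, add to this primitive the function $\zeta_x(\partial_w)\cdot w$ and multiply by a cut-off in $w$, equal to $1$ near $w=0$. This gives a function $F$ on $P$, supported away from $\partial P$, with $dF=\zeta$ along $\gamma$. Replace $\lambda_P$ by $\lambda_P+dF$. Nothing changes near $\partial P$, $d\lambda_P$ is unchanged, and along $\gamma$ the new form equals $\lambda_P+\zeta=\iota_Vd\lambda_P$. So the new Liouville field is $V$ on $\gamma$, and $\gamma$ is a trajectory.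

\emph{Constant passage time.} The trajectory $\gamma$ is transverse to $\partial P$ at both ends. Hence for a small closed ball $B_2$ around $p$ in $\partial_-P$ the trajectories from $x\in B_2$ stay in the interior of $P$ until they reach $S$, at a time $T_x$ depending smoothly on $x$, and the exit map $B_2\to S$ is an embedding. Choose $T>\max T_x$ and a smooth function $\kappa>0$ on $S$ equal to $T-T_x$ at the exit point of the trajectory from $x$. Attach to $P$ along $S$ the piece $\{(w,s):w\in S,\ 0\le s\le\kappa(w)\}$ with the form $e^s\lambda_P|_S$. The new boundary component is transverse to $Z=\partial_s$ and convex, with the same contact structure; we keep the names $P$ and $S$. Now the trajectories from $B_2$ all exit at time $T$, and $\Phi(s,x)$, the point reached from $x$ at time $s$, has the required properties by fact (a).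
\end{proof}

The forms $\nu$ and $q$ are not affected by these changes. Take $B_2$ to be a round ball in a chart centered at $p$, and let $B_0\subset B_1\subset B_2$ be concentric closed balls of positive radii with $B_0\subset\operatorname{int}B_1$ and $B_1\subset\operatorname{int}B_2$. Let
\[
D=A\setminus\operatorname{int}B_0,
\]
and let $D'$ be a compact neighborhood of $D$ in $A\setminus\{p\}$. The tube $\Phi([0,T]\times B_0)$ will be removed from $P$, and $D$ is the base of what remains.

\section{The sites and the choice of $k$}

The manifold $A\setminus\{p\}$ is an open ball and $U'$ is connected and overtwisted. By (BEM)(ii) there is a contact embedding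
\[
\psi:A\setminus\{p\}\to U' .
\]
We may take it to preserve coorientations: otherwise compose it with the involution $(r,\varphi,z,v)\mapsto(r,-\varphi,-z,\bar v)$ of $U'$, which pulls $\alpha_U$ back to $-\alpha_U$. Here it is essential that $U'$ is overtwisted, since $A\setminus\{p\}$ contains overtwisted discs.

By compactness of $A$ and $D'$ there are constants $C_1,C_2>0$ with
\[
q\le C_1\alpha_A\ \text{ on }A,\qquad \psi^*\alpha_U\le C_2\,\nu\ \text{ on }D' .
\]
They depend on $P$, $\alpha_A$, $\psi$ and $D'$. \emph{Only now do we fix an integer $k\ge2$ with $k>2C_1C_2$.}

For $\tau\in\mathbb R/k\mathbb Z$ let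
\[
\psi^\tau=\mathrm{rot}_{\tau/k}\circ\sigma_{\log k}\circ\psi:\ A\setminus\{p\}\to U\subset A .
\]
The image lies in $\{|z-\tau/k|<\frac1{2k}\}$. So for each $t\in\mathbb R/\mathbb Z$ the $k$ images with $\tau\equiv t$ mod $1$, the \emph{sites} at time $t$, are pairwise disjoint. As $t$ increases by $1$ each site moves to the next one. By Lemma~\ref{lem:squeeze} and the rotation invariance of $\alpha_U$,
\begin{equation}\label{eq:bounded}
(\psi^\tau)^*\alpha_A=\psi^*\sigma_{\log k}^*\alpha_U\le2\,\psi^*\alpha_U\le2C_2\,\nu\qquad\text{on }D' .
\end{equation}
The constant does not depend on $k$. If the conformal factor of the squeezing could only be bounded by a constant $G_k$ in place of $2$, we would need $k>G_kC_1C_2$, and a growing $G_k$ might make this impossible.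

\begin{lemma}\label{lem:mu}
There are contact forms $\mu_t$ of $(A,\xi)$, depending smoothly on $t\in\mathbb R/\mathbb Z$, such that
\begin{equation}\label{eq:mu}
(\psi^\tau)^*\mu_t=\nu\ \text{ on }D\quad\text{for }\tau\equiv t\bmod1,\qquad\text{and}\qquad \mu_t>\tfrac1k\,q .
\end{equation}
\end{lemma}

\begin{proof}
At $t=0$ the sites are the images of $\psi^i$, $i\in\mathbb Z/k$. On $\bigsqcup_i\psi^i(D')$ define a function $h^0$ by $(\psi^i)^*(h^0\alpha_A)=\nu$. By \eqref{eq:bounded}, $h^0\ge\frac1{2C_2}$. Since $\mathrm{rot}_{1/k}\circ\psi^i=\psi^{i+1}$, the function $h^0$ is $\mathrm{rot}_{1/k}$-invariant. Take a function on $A$ with values in $[0,1]$ and compact support in $\operatorname{int}D'$, equal to $1$ on $D$, and transport it by all the $\psi^i$; extended by $0$, this gives a $\mathrm{rot}_{1/k}$-invariant cut-off $\chi$ on $U$. Then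
\[
h=\chi h^0+(1-\chi)\tfrac1{2C_2}
\]
is smooth on $U$, $\mathrm{rot}_{1/k}$-invariant, at least $\frac1{2C_2}$, and equal to $\frac1{2C_2}$ outside a compact subset of $U$. For $t\in\mathbb R/\mathbb Z$ let $h_t=h\circ\mathrm{rot}_{-t/k}$ on $U$ and $h_t=\frac1{2C_2}$ on $A\setminus U$. By the invariance of $h$ this depends only on $t$ mod $1$; it is smooth in $(a,t)$. Put $\mu_t=h_t\alpha_A$.

If $\tau=t+i$, then $\psi^\tau=\mathrm{rot}_{t/k}\circ\psi^i$, while $\mu_t=\mathrm{rot}_{-t/k}^*(h\alpha_U)$ on $U$. So $(\psi^\tau)^*\mu_t=(\psi^i)^*(h\alpha_U)$, which is $\nu$ on $D$. Finally $\mu_t\ge\frac1{2C_2}\alpha_A>\frac{C_1}k\alpha_A\ge\frac1kq$, by the choice of $k$.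
\end{proof}

\section{Inserting the blocks}

By \eqref{eq:mu}, the slab $[0,T]\times A$ with the form $e^s\mu_t$ contains, over the sites, $k$ disjoint copies of $[0,T]\times D$ with the form $e^s\nu$. By Lemma~\ref{lem:tube}, $P\setminus\Phi([0,T]\times\operatorname{int}B_0)$ has the same base $(D,\nu)$ and the same vertical boundary $[0,T]\times\partial B_0$, with the same form $e^s\nu$ nearby. We replace the former by the latter. To do this smoothly in the parameter, and to see the result as a fibration over $\mathbb R/\mathbb Z$, we glue along the open shell $\operatorname{int}B_2\setminus B_0$.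

\subsection{The manifold $M'$}

Let
\begin{align*}
X_1&=\{(s,a,t)\in[0,T]\times A\times\mathbb R/\mathbb Z:\ a\notin\psi^\tau(A\setminus\operatorname{int}B_2)\ \text{ for all }\tau\equiv t\},\\
X_2&=\big(P\setminus\Phi([0,T]\times B_0)\big)\times\mathbb R/k\mathbb Z .
\end{align*}
They are open in $[0,T]\times A\times\mathbb R/\mathbb Z$ and in $P\times\mathbb R/k\mathbb Z$ respectively, because $A\setminus\operatorname{int}B_2$ and $B_0$ are compact. Let $M'$ be obtained by the identification
\begin{equation}\label{eq:glue}
X_2\ni(\Phi(s,x),\tau)\ \sim\ (s,\psi^\tau(x),\tau\bmod1)\in X_1,\qquad x\in\operatorname{int}B_2\setminus B_0 .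
\end{equation}
The right-hand side is indeed in $X_1$, and it determines $\tau$ and then $x$, because the sites at time $t$ are disjoint and $\psi^\tau$ is injective. So \eqref{eq:glue} is a diffeomorphism between open subsets.

\emph{$M'$ is Hausdorff.} Otherwise there is a sequence in the overlap, with parameters $(s_j,x_j,\tau_j)$, that converges in $X_1$ to a point outside the overlap and converges in $X_2$ to a point outside the overlap. After passing to a subsequence, $x_j\to x\in B_2\setminus\operatorname{int}B_0$ and $\tau_j\to\tau$. The limit in $X_1$ has $a=\psi^\tau(x)$; being in $X_1$ but not in the overlap, it has $x\in\operatorname{int}B_2$ and hence $x\in\partial B_0$. The limit in $X_2$ is $(\Phi(s,x),\tau)$ for some $s$; being in $X_2$ it has $x\notin B_0$, and being outside the overlap it has $x\in\partial B_2$. This is a contradiction.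

\emph{$M'$ is compact.} It is the union of the images of the compact sets
\[
\{(s,a,t):a\notin\psi^\tau(A\setminus B_1)\ \forall\tau\equiv t\}\subset X_1,\qquad \big(P\setminus\Phi([0,T]\times\operatorname{int}B_1)\big)\times\mathbb R/k\mathbb Z\subset X_2 .
\]
Indeed, the remaining points of $X_1$ have $a=\psi^\tau(x)$ with $x\in\operatorname{int}B_2\setminus B_1$, and by \eqref{eq:glue} they are in the second set. The remaining points of $X_2$ are the $(\Phi(s,x),\tau)$ with $x\in\operatorname{int}B_1\setminus B_0$, and they are in the first.

\emph{The fibration and the form.} The function $t$ on $X_1$ and $\tau$ mod $1$ on $X_2$ define a map $t:M'\to\mathbb R/\mathbb Z$ which is a submersion on $M'$ and on $\partial M'$. The fiberwise forms $e^s\mu_t$ on $X_1$ and $\lambda_P$ on $X_2$ agree on the overlap: in the parameters of \eqref{eq:glue}, for $\tau$ fixed, they are $e^s(\psi^\tau)^*\mu_t=e^s\nu$, by \eqref{eq:mu} and $\operatorname{int}B_2\setminus B_0\subset D$, and $\Phi^*\lambda_P=e^s\nu$. They define a fiberwise form $\lambda'$ on $M'$ with $d\lambda'$ nondegenerate on the fibers. Its Liouville field is $\partial_s$ on $X_1$ and that of $P$ on $X_2$.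

\subsection{The boundary of $M'$}

It has three parts.

\emph{$N_-$}, where the Liouville field points inward, consists of $X_1\cap\{s=0\}$ and $(\partial_-P\setminus B_0)\times\mathbb R/k\mathbb Z$. The identity on the former and $(x,\tau)\mapsto(\psi^\tau(x),\tau\bmod1)$ on the latter agree on the overlap and define a diffeomorphism $N_-\cong A\times\mathbb R/\mathbb Z$. It is onto, because $(a,t)$ is in $X_1\cap\{s=0\}$ unless $a\in\psi^\tau(A\setminus\operatorname{int}B_2)\subset\psi^\tau(A\setminus B_0)$ for some $\tau\equiv t$. It is injective because the sites are disjoint and because $\psi^\tau(x)$ with $x\notin B_0$ satisfies the condition defining $X_1$ only if $x\in\operatorname{int}B_2\setminus B_0$, that is, on the overlap. By \eqref{eq:mu}, $\lambda'$ is $\mu_t$ on $A\times\{t\}$.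

\emph{$N_+=Q\times\mathbb R/k\mathbb Z=A\times\mathbb R/k\mathbb Z$}, where the field points outward, with the form $q$ on each $A\times\{\tau\}$. It is not touched by the gluing, since $\Phi$ avoids $Q$.

\emph{$N_\sharp$}, where the field also points outward, is the union of $X_1\cap\{s=T\}$ and $(S\setminus\Phi(\{T\}\times B_0))\times\mathbb R/k\mathbb Z$.

\begin{lemma}\label{lem:sharp}
Every fiber of $t:N_\sharp\to\mathbb R/\mathbb Z$, with the contact structure $\ker\lambda'$, is a closed, connected, overtwisted contact manifold.
\end{lemma}

\begin{proof}
The fiber over $t$ is closed since $N_\sharp$ is compact. It is obtained from $A\setminus\bigsqcup_{\tau\equiv t}\psi^\tau(\operatorname{int}D)$ by gluing in $k$ copies of $S\setminus\Phi(\{T\}\times\operatorname{int}B_0)$ along the spheres $\psi^\tau(\partial B_0)$.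

Connectedness follows from an observation: if $W$ is a connected manifold, $E'\subset W$ is closed and nonempty, and some open $V\supset E'$ has $V\setminus E'$ connected and nonempty, then $W\setminus E'$ is connected. Indeed a component of $W\setminus E'$ which did not meet $V$ would be open and closed in $W$; so every component meets the connected set $V\setminus E'$. Apply this to $W=A$, removing the sets $\psi^\tau(D)$ one after the other, with $V=\psi^\tau(A\setminus\{p\})$. Here $V\setminus\psi^\tau(D)=\psi^\tau(\operatorname{int}B_0\setminus\{p\})$ is a punctured ball of dimension $2n-1\ge3$, hence connected. Apply it also to $W=S$, $E'=\Phi(\{T\}\times B_0)$ and $V=\Phi(\{T\}\times\operatorname{int}B_2)$. So all the pieces have connected interiors, hence are connected, and each copy of the latter piece meets the former one along a sphere. Hence the fiber is connected.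

Finally, the sites lie in $U$, so $[0,T]\times(A\setminus U)\times\mathbb R/\mathbb Z\subset X_1$. The fiber of $N_\sharp$ over $t$ contains $\{T\}\times(A\setminus U)$ with the form $e^T\mu_t$, that is, with the contact structure $\xi$. By \eqref{eq:Delta} it contains $\Delta$ together with a neighborhood.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The manifold $M'$ with $t$ and $\lambda'$ satisfies the hypotheses of Proposition~\ref{prop:closing}; the inequality $\mu_t>\frac1kq$ is part of \eqref{eq:mu}. We get $M$, $\mathcal F$, $\alpha$, $\eta$, $\lambda$ with $\partial M=N_\sharp\ne\emptyset$, such that $\lambda$ is $\eta$-Liouville and is a positive contact form on every leaf of $\partial\mathcal F$. By Proposition~\ref{prop:closing} and Lemma~\ref{lem:sharp} the leaves of $\partial\mathcal F$ are exactly the fibers of $N_\sharp\to\mathbb R/\mathbb Z$, and each of them is closed and overtwisted.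
\end{proof}

\begin{remark}
The manifold $M$ is connected. Indeed $P\setminus\Phi([0,T]\times B_0)$ is connected, by the observation in the proof of Lemma~\ref{lem:sharp} applied to $W=P$, $E'=\Phi([0,T]\times B_0)$ and $V=\Phi([0,T]\times\operatorname{int}B_2)$; so the fibers of $M'$ are connected, as in that proof. The leaf of $\mathcal F$ containing the fiber of $M'$ over $t$ continues, through the $k$ convex ends $Q$ of this fiber, into the fibers over the $k$ points $t'$ with $kt'=t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM} Melanie Bertelson and Gael Meigniez, \emph{Conformal Symplectic structures, Foliations and Contact Structures}, arXiv:2107.08839 (2021).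

\bibitem{BEM} Borman, Eliashberg and Murphy, \emph{Existence and classification of overtwisted contact structures in all dimensions}, Acta Math. 215 (2015).

\bibitem{CMP} Casals, Murphy and Presas, \emph{Geometric criteria for overtwistedness}, J. AMS 32 (2019).

\bibitem{EM} Eliashberg and Murphy, \emph{Making cobordisms symplectic}, J. AMS 36 (2023).

\bibitem{EH} Etnyre and Honda, \emph{On symplectic cobordisms}, Math. Ann. 323 (2002).

\end{thebibliography}

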